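\title{Shapes of rigged configurations and tropical cylindric loop Schur functions}

\begin{abstract}
An insertion algorithm attaches to every element $p$ of a tensor product of one-row Kirillov--Reshetikhin crystals of type $\hat{\mathfrak{sl}}_n$ a rigged configuration with shapes $\nu^{(1)},\dots,\nu^{(n-1)}$. Lam, Pylyavskyy and Sakamoto conjectured that each part $\nu^{(s)}_r$ is the tropicalization of a ratio of two cylindric loop Schur functions, evaluated at the letter multiplicities of $p$. We prove this conjecture. The tropicalized functions are minimal costs of trajectories of particles on a periodic lattice. Both sides of the formula are invariant under the combinatorial $R$, and $R$ brings $p$ into a normal form in which the letter $1$ can be deleted on both sides; this gives an induction on $n$. As consequences we obtain a sharp bound on the number of parts of $\nu^{(s)}$ and the homogeneity of the shapes in the letter multiplicities.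
\end{abstract}

\section{Introduction}\label{sec:intro}

The rigged configuration of a sequence of words is computed by inserting one letter at a time, and the effect of each insertion depends on all earlier ones. One would like to read off the result directly from the numbers of letters in each word. For the shapes of the rigged configuration, Lam, Pylyavskyy and Sakamoto \cite{LPS} conjectured a closed piecewise-linear formula. We define both sides and then state the theorem. Throughout, $\chi(\cdot)\in\{0,1\}$ is the indicator of a statement and $u_+=\max(u,0)$.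

\subsection{Paths and rigged configurations}\label{sec:rc}

Fix $n\ge2$. The letters are $1,\dots,n$. For $L\ge1$ the Kirillov--Reshetikhin crystal $B^{1,L}$ of $\hat{\mathfrak{sl}}_n$ is the set of one-row tableaux of length $L$, that is, of weakly increasing words of length $L$; we call them \emph{rows}. For a row $b$ we write $b(c)$ for the multiplicity of the letter $c$ and $|b|$ for the length, and $[c^L]$ is the row of $L$ letters $c$. A \emph{path} is an element $p=b_1\otimes\cdots\otimes b_m$ of $B^{1,\mu_1}\otimes\cdots\otimes B^{1,\mu_m}$.

A \emph{rigged configuration} over a \emph{quantum space} $\mu$ (a finite sequence of positive integers) consists, for each \emph{color} $k\in\{1,\dots,n-1\}$, of a finite multiset of \emph{strings} $(\ell,J)$ with \emph{length} $\ell\ge1$ and \emph{rigging} $J\in\mathbb Z$. Riggings may be negative, and no further condition is imposed. The lengths of the strings of color $k$ form a partition $\nu^{(k)}$, the $k$-th \emph{shape}. Put $\nu^{(0)}=\mu$, $\nu^{(n)}=\emptyset$ and $Q_\ell(\rho)=\sum_i\min(\ell,\rho_i)$; for an integer $\ell$ this is the number of boxes in the first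 $\ell$ columns of the diagram of $\rho$. The \emph{vacancy numbers} are
\[
P^{(k)}_\ell=Q_\ell(\nu^{(k-1)})-2Q_\ell(\nu^{(k)})+Q_\ell(\nu^{(k+1)}).
\]
The \emph{corigging} of a string $(\ell,J)$ of color $k$ is $d=P^{(k)}_\ell-J$, and the string is \emph{singular} if $d=0$. Only singular strings can grow in the algorithm below, so the corigging measures how far a string is from being able to grow.

To \emph{insert a letter} $c$ into a rigged configuration, proceed as follows.
\begin{enumerate}
\item Put $\ell^{(c)}=\infty$. For $k=c-1,c-2,\dots,1$ let $\ell^{(k)}$ be the largest length $\le\ell^{(k+1)}$ of a singular string of color $k$, or $0$ if there is none. These are the \emph{selected lengths}. (For $c=1$ nothing is selected.)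
\item For each $k<c$, lengthen one singular string of color $k$ and length $\ell^{(k)}$ by one box; if $\ell^{(k)}=0$, create a new string of length $1$ instead.
\item Append a part $1$ to $\mu$, recompute the vacancy numbers, and give each lengthened or new string the rigging that makes it singular. All other strings keep their riggings.
\end{enumerate}
Singular strings of the same color and length have the same rigging, so the choice in step 2 does not matter. To \emph{process a row} $b$ of length $L$, insert its letters in weakly decreasing order and then \emph{merge}: replace the $L$ parts $1$ just appended to $\mu$ by one part $L$, keeping all strings and riggings. For a path $p=b_1\otimes\cdots\otimes b_m$, start from the empty configuration with empty $\mu$ and process $b_1,\dots,b_m$ in this order. The result is $\Phi(p)$, the image of $p$ under the \emph{unrestricted KKR bijection}; it is defined for every path. Its quantum space is $\nu^{(0)}(p)=(|b_1|,\dots,|b_m|)$, and we write $\nu^{(s)}(p)=(\nu^{(s)}_1\ge\nu^{(s)}_2\ge\cdots)$ for its shapes, with $\nu^{(s)}_r=0$ when $r$ exceeds the number of parts. A letter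 $c$ adds one box to each color $k<c$, so
\begin{equation}\label{eq:size}
|\nu^{(k)}(p)|=\text{the number of letters}>k\text{ in }p .
\end{equation}

\begin{example}\label{ex:phi}
Let $n=3$ and $p=12\otimes3$. Inserting $2$ creates a string of color $1$ and length $1$; now $\mu=(1)$ and $P^{(1)}_1=1-2=-1$, so its rigging is $-1$. Inserting $1$ and merging gives $\mu=(2)$ and again $P^{(1)}_1=-1$, so the string is singular. Inserting $3$ gives $\ell^{(2)}=0$ and hence $\ell^{(1)}=0$: although a singular string of color $1$ is present, new strings are created in both colors. So $\nu^{(1)}=(1,1)$ and $\nu^{(2)}=(1)$, with riggings $-1,-1$ and $0$.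
\end{example}

\subsection{Cylindric loop Schur functions}\label{sec:cyl}

Fix $m\ge1$ and variables $x_j^{(i)}$, $1\le j\le m$, $i\in\mathbb Z/n\mathbb Z$. The cell $(\alpha,\beta)$ lies in row $\alpha$ (counted from the top) and column $\beta$. Let $1\le s\le n-1$ and let $\lambda$ be a partition with at most $m$ rows and at most $n-s$ columns. Propagate $\lambda$ periodically, $n-s$ steps to the right and $s$ steps up:
\[
\mathcal D_s(\lambda)=\{(\alpha-ks,\ \beta+k(n-s)):(\alpha,\beta)\in\lambda,\ k\in\mathbb Z\}.
\]
A \emph{cylindric semistandard tableau} of this shape is a map $T:\mathcal D_s(\lambda)\to\{1,\dots,m\}$ with $T(\alpha-s,\beta+n-s)=T(\alpha,\beta)$ such that $T(\alpha,\beta)\le T(\alpha,\beta+1)$ and $T(\alpha,\beta)<T(\alpha+1,\beta)$ whenever both cells lie in $\mathcal D_s(\lambda)$. The \emph{cylindric loop Schur function} is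
\[
s^{(0)}_{\mathcal D_s(\lambda)}=\sum_T\prod_{(\alpha,\beta)\in\lambda}x^{(\alpha-\beta)}_{T(\alpha,\beta)},\qquad s^{(0)}_{\mathcal D_s(\emptyset)}=1 .
\]
The period changes $\alpha-\beta$ by $-n$, so the variable attached to a cell depends only on its class. For $n=m=3$ and $s=1$ we have $s^{(0)}_{\mathcal D_1(2,2,2)}=x_1^{(3)}x_1^{(2)}x_2^{(1)}x_2^{(3)}x_3^{(2)}x_3^{(1)}$, and $s^{(0)}_{\mathcal D_1(2,1)}=\sum x_a^{(3)}x_b^{(2)}x_c^{(1)}$ over $1\le a\le b\le c\le3$ with $a<c$; see Figure~\ref{fig:cyl}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]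
\foreach \x/\y in {1/1,2/1,1/2} \fill[gray!25] (\x,-\y) rectangle +(1,1);
\foreach \x/\y/\z in {1/1/a,2/1/b,1/2/c,3/0/a,4/0/b,3/1/c,-1/2/a,0/2/b,-1/3/c}
  {\draw (\x,-\y) rectangle +(1,1); \node at (\x+0.5,-\y+0.5) {$\z$};}
\node at (5.7,1.2) {$\cdots$};
\node at (-1.7,-3.1) {$\cdots$};
\end{tikzpicture}
\caption{Three periods of the cylindric shape $\mathcal D_1(2,1)$ for $n=3$, with the partition $(2,1)$ shaded. A periodic filling by $a,b,c$ is a cylindric semistandard tableau if and only if $a\le b\le c$ and $a<c$; the condition $b\le c$ comes from the neighboring period.}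
\label{fig:cyl}
\end{figure}

For a nonzero polynomial $f$ with nonnegative coefficients, $\mathrm{trop}(f)$ is the minimum, over the monomials of $f$, of the corresponding linear forms: replace $\times$ by $+$ and $+$ by $\min$. Put $\mathrm{trop}(f/g)=\mathrm{trop}(f)-\mathrm{trop}(g)$.

A \emph{ribbon} is a connected skew shape containing no $2\times2$ square. Let $\lambda(s,0)=(n-s)^m$ be the rectangle with $m$ rows of length $n-s$. The partition $\lambda(s,r+1)$ is obtained from $\lambda(s,r)$ by removing the largest ribbon that contains all boxes of the bottom row of $\lambda(s,r)$ and has at most $n$ boxes. The chain $\lambda(s,0)\supset\lambda(s,1)\supset\cdots$ stabilizes at the empty partition. For $n=m=3$, $s=1$ it is $(2,2,2)\supset(2,1)\supset\emptyset$.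

\subsection{Results}\label{sec:results}

Given a path $p=b_1\otimes\cdots\otimes b_m$, specialize the variables to the letter multiplicities:
\begin{equation}\label{eq:spec}
x_j^{(c+j-1)}=b_{m+1-j}(c)\qquad(1\le j\le m,\ 1\le c\le n).
\end{equation}
The conjecture of \cite{LPS} is formula \eqref{eq:conj} below.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $m\ge1$, let $p=b_1\otimes\cdots\otimes b_m$ be a path, let $x$ be given by \eqref{eq:spec}, and let $1\le s\le n-1$. Then for all $r\ge0$,
\begin{equation}\label{eq:A}
\mathrm{trop}\big(s^{(0)}_{\mathcal D_s(\lambda(s,r))}\big)(x)=\sum_{i>r}\nu^{(s)}_i(p).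
\end{equation}
Consequently, for all $r\ge1$,
\begin{equation}\label{eq:conj}
\mathrm{trop}\left(\frac{s^{(0)}_{\mathcal D_s(\lambda(s,r-1))}}{s^{(0)}_{\mathcal D_s(\lambda(s,r))}}\right)(x)=\nu^{(s)}_r(p).
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:B}
Keep the notation of Theorem~\ref{thm:main}.
\begin{enumerate}
\item For real $\ell\ge0$, $\ \min_{r\ge0}\big(r\ell+\mathrm{trop}\,s^{(0)}_{\mathcal D_s(\lambda(s,r))}(x)\big)=\sum_i\min(\ell,\nu^{(s)}_i)$.
\item The partition $\nu^{(s)}$ has at most $(n-s)\lfloor m/n\rfloor+\min(m\bmod n,\,n-s)$ parts, and this bound is sharp. For $p=(12\cdots n)^{\otimes m}$, the part $\nu^{(s)}_r$ is the number of boxes of the $r$-th removed ribbon.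
\item Multiplying all letter multiplicities of $p$ by an integer $N\ge1$ multiplies all $\nu^{(s)}_r$ by $N$. Adding one letter to one row of $p$ changes each $Q_\ell(\nu^{(s)})$, $\ell\in\mathbb Z_{\ge1}$, by $0$ or $+1$.
\end{enumerate}
\end{theorem}

The simplest cases show why one would expect such a formula. For $r=0$ every column of the rectangle has $m$ cells, so the only tableau is $T(\alpha,\beta)=\alpha$. By \eqref{eq:spec} the variable $x_\alpha^{(\alpha-\beta)}$ counts the letter $n+1-\beta$ in $b_{m+1-\alpha}$, and $n+1-\beta$ runs through $s+1,\dots,n$. So the left side of \eqref{eq:A} is the number of letters $>s$, and \eqref{eq:A} is \eqref{eq:size}. For $m=1$ we have $\lambda(s,1)=\emptyset$, and the theorem says that $\nu^{(s)}$ has at most one part; indeed the first letter creates one string in each color below it, and every later letter lengthens these strings, which are singular and of equal length. In Example~\ref{ex:phi} with $s=1$ the chain is $(2,2)\supset(1)\supset\emptyset$, and the three tropicalizations are $2$, $\min(x_1^{(3)},x_2^{(3)})=\min(b_2(3),b_1(2))=1$ and $0$, in agreement with $\nu^{(1)}=(1,1)$.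 Thus the rectangle gives the size of $\nu^{(s)}$, the empty partition gives $0$, and the theorem asserts that each removed ribbon removes the largest remaining part.

Section~\ref{sec:traj} turns the left side of \eqref{eq:A} into a minimal cost of particle trajectories and reformulates the theorem as an identity $E_\ell=Q_\ell$. Section~\ref{sec:R} recalls the combinatorial $R$ and the two results that we cite. Section~\ref{sec:two} shows the method for $n=2$. Sections~\ref{sec:E} and~\ref{sec:ins} treat the trajectory side and the insertion side separately, Section~\ref{sec:normal} constructs the normal form, and Sections~\ref{sec:induction} and~\ref{sec:B} prove the two theorems.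

\section{From tableaux to trajectories}\label{sec:traj}

\subsection{The columns of $\lambda(s,r)$}

The recursive definition of $\lambda(s,r)$ has a closed form in terms of columns. Put $\theta_\beta=-s\lfloor(\beta-1)/(n-s)\rfloor$ for $\beta\in\mathbb Z$. This is weakly decreasing in $\beta$ and $\theta_{\beta+n-s}=\theta_\beta-s$; column $\beta$ of $\mathcal D_s(\lambda)$, if nonempty, begins in row $\theta_\beta+1$.

\begin{lemma}\label{lem:columns}
The column lengths of $\lambda(s,r)$ are $\lambda(s,r)'_\beta=(m-r+\theta_{\beta+r})_+$ for $1\le\beta\le n-s$.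
\end{lemma}

\begin{proof}
For $r=0$ we have $\theta_\beta=0$ in this range. Let $\lambda=\lambda(s,r)$ be given by the formula and put $H=m-r+\theta_{1+r}$. The formula for $r+1$ reads
\begin{equation}\label{eq:nextcols}
(\lambda'_{\beta+1}-1)_+\ \text{ for }\beta<n-s,\qquad (H-s-1)_+\ \text{ for }\beta=n-s .
\end{equation}
If $H\le0$, then $\lambda=\emptyset$ and \eqref{eq:nextcols} gives $\emptyset$. Let $H=\lambda'_1\ge1$.

Recall that the ribbons whose removal from $\lambda$ leaves a partition are the rim hooks: for a cell $(\alpha,\beta)\in\lambda$, the boxes of the southeast rim of $\lambda$ from the end of row $\alpha$ to the bottom of column $\beta$. A rim hook containing the bottom row contains $(H,1)$, so it belongs to a cell $(\alpha,1)$, $1\le\alpha\le H$; conversely each of these contains the bottom row. The rim hook of $(\alpha,1)$ has $\lambda_\alpha+H-\alpha$ boxes, a strictly decreasing function of $\alpha$. With $C=\lambda_\alpha$, its removal leaves columns of lengths $\lambda'_{\beta+1}-1$ for $\beta<C$, $\alpha-1$ for $\beta=C$, and $\lambda'_\beta$ for $\beta>C$.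

If $H\le s+1$, the rim hook of $(1,1)$ has $\lambda_1+H-1\le n$ boxes, so $\alpha=1$ and $C=\lambda_1$. The columns $\beta<C$ agree with \eqref{eq:nextcols}, and the columns $\beta\ge C$ are empty in both descriptions.

If $H\ge s+2$, then $\theta_{n-s+r}\ge\theta_{n-s+r+1}=\theta_{1+r}-s$ gives $\lambda'_{n-s}\ge H-s\ge2$, so $\lambda_{H-s}=\lambda_{H-s-1}=n-s$. The rim hook for $\alpha=H-s$ has $n$ boxes and the one for $\alpha=H-s-1$ has $n+1$. So $\alpha=H-s$ and $C=n-s$, and the new columns are those of \eqref{eq:nextcols}.
\end{proof}

\subsection{Placements, trajectories and costs}\label{sec:model}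

A column-strict column with entries in $\{1,\dots,m\}$ is a choice, for each of $m$ time steps, between two options, so a cylindric tableau should be a family of non-colliding particles, one per column. For the induction on $n$ we define this model for all $n\ge1$ and $0\le s<n$.

An \emph{$(n,s)$-placement} is a strictly decreasing map $z:\mathbb Z\to\mathbb Z$ with $z_{\beta+n-s}=z_\beta-n$. We say that particle $\beta$ sits at site $z_\beta$. There are $n-s$ classes of particles modulo $n-s$, and distinct classes occupy distinct residues modulo $n$: if $z_\beta\equiv z_{\gamma}$, then $z_\beta=z_{\gamma+k(n-s)}$ for some $k$, so $\beta=\gamma+k(n-s)$. Inequalities between placements are pointwise. Pointwise maxima and minima of two placements, translates $z+k$ and shifts $(\tau z)_\beta=z_{\beta+1}$ are placements. Let $\kappa$ be the placement with $\kappa_\beta=1-\beta$ for $1\le\beta\le n-s$. It occupies the residues $s+1,\dots,n$, and $\kappa_\beta=\theta_\beta-\beta+1$ for all $\beta$.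

A \emph{trajectory} of length $m\ge0$ is a sequence $z(0),\dots,z(m)$ of placements with $z_\beta(t)-z_\beta(t-1)\in\{0,1\}$; in step $t$ the particle $\beta$ \emph{stays} or \emph{moves}. The pointwise maximum and minimum of two trajectories are trajectories. A \emph{weight} is a function $b:\mathbb Z/n\mathbb Z\to\mathbb R_{\ge0}$, with $|b|=\sum_cb(c)$; a row is a weight, letters being read as residues. For a sequence of weights, written $b_1\otimes\cdots\otimes b_m$, a particle that stays in step $t$ pays the value of $b_t$ at its site:
\[
\mathrm{cost}(z)=\sum_{t=1}^m\sum_{\beta=1}^{n-s}\chi\big(z_\beta(t)=z_\beta(t-1)\big)\,b_t(z_\beta(t)).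
\]
The inner sum may be taken over any set of representatives of the classes. A trajectory is \emph{$r$-admissible} if $z(0)\ge\tau^r\kappa$ and $z(m)=\kappa$; the constant trajectory at $\kappa$ is $r$-admissible for all $r\ge0$. Let $F_r$ be the minimal cost of an $r$-admissible trajectory, and for real $\ell\ge0$ put
\[
E^{(s)}_{n,\ell}(b_1\otimes\cdots\otimes b_m)=\min_{r\ge0}\,(r\ell+F_r).
\]
We drop $n$ and $s$ when they are fixed. For $r\ge m$ we have $\tau^r\kappa\le\kappa-m$, and the trajectory in which all particles always move shows $F_r=0$. Since also $\kappa-m\le z(0)\le\kappa$, the number $E_\ell$ is the minimum of $r\ell+\mathrm{cost}(z)$ over a finite set of pairs $(r,z)$ with $0\le r\le m$, and this set does not depend on $\ell$ or on the weights.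

\begin{proposition}\label{prop:trop}
Let $1\le s\le n-1$, let $p=b_1\otimes\cdots\otimes b_m$ be a path and let $x$ be given by \eqref{eq:spec}. Then $F_r=\mathrm{trop}\,s^{(0)}_{\mathcal D_s(\lambda(s,r))}(x)$. Moreover $F_r$ is the minimal cost of a trajectory from $\sigma=\max(\kappa-m,\tau^r\kappa)$ to $\kappa$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:columns} and periodicity, column $\beta\in\mathbb Z$ of $\mathcal D_s(\lambda(s,r))$ occupies the rows $\theta_\beta<\alpha\le\eta_\beta$, where $\eta_\beta=\max(\theta_\beta,\theta_{\beta+r}+m-r)$. Both $\theta$ and $\eta$ are weakly decreasing.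

For a column-strict filling $T$ let $h_\beta(j)=\theta_\beta+\#\{\text{cells of column }\beta\text{ with entry}\le j\}$, $0\le j\le m$. Such fillings correspond bijectively to functions $h$ with $h_\beta(0)=\theta_\beta$, $h_\beta(m)=\eta_\beta$ and $h_\beta(j)-h_\beta(j-1)\in\{0,1\}$, and periodicity of $T$ means $h_{\beta+n-s}=h_\beta-s$. We claim that the rows of $T$ weakly increase if and only if $h_\beta(j)\ge h_{\beta+1}(j)$ for all $\beta,j$. Suppose these inequalities hold, let $(\alpha,\beta)$ and $(\alpha,\beta+1)$ be cells, and let $j=T(\alpha,\beta+1)$. Then $h_\beta(j)\ge h_{\beta+1}(j)=\alpha$, so $T(\alpha,\beta)\le j$. Conversely, suppose the rows weakly increase, and let $\alpha=h_{\beta+1}(j)$. If $\alpha\le\theta_\beta$, then $\alpha\le h_\beta(j)$. Otherwise $\alpha>\theta_\beta\ge\theta_{\beta+1}$ and $\alpha\le\eta_{\beta+1}\le\eta_\beta$, so $(\alpha,\beta)$ and $(\alpha,\beta+1)$ are cells, $T(\alpha,\beta)\le T(\alpha,\beta+1)\le j$, and $h_\beta(j)\ge\alpha$.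

Now reverse time and shear: put $z_\beta(t)=h_\beta(m-t)-\beta-(m-t)+1$. Weak decrease of $h$ in $\beta$ becomes strict decrease of $z$, the relation $h_{\beta+n-s}=h_\beta-s$ becomes $z_{\beta+n-s}=z_\beta-n$, and $z_\beta(t)-z_\beta(t-1)=1-\big(h_\beta(j)-h_\beta(j-1)\big)$ with $j=m+1-t$. The endpoints are $z_\beta(m)=\theta_\beta-\beta+1=\kappa_\beta$ and $z_\beta(0)=\eta_\beta-\beta-m+1=\max(\kappa_\beta-m,\kappa_{\beta+r})=\sigma_\beta$. So tableaux correspond bijectively to trajectories from $\sigma$ to $\kappa$. Column $\beta$ contains the entry $j=m+1-t$, say in row $\alpha=h_\beta(j)$, if and only if particle $\beta$ stays in step $t$, and then its site is $z_\beta(t-1)=\alpha-\beta-j+1$. By \eqref{eq:spec}, $x_j^{(\alpha-\beta)}=b_t(\alpha-\beta-j+1)$. Hence the linear form of the monomial of $T$ takes the value $\mathrm{cost}(z)$.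

It remains to show that the minimal cost from $\sigma$ to $\kappa$ is $F_r$. A trajectory from $\sigma$ to $\kappa$ is $r$-admissible. Conversely, let $z$ be $r$-admissible. Then $z(0)\ge\kappa-m$, so $z(0)\ge\sigma$, and $\zeta(t)=\min(z(t),\sigma+t)$ is a trajectory from $\sigma$ to $\kappa$. (In particular such trajectories exist, and the polynomial is nonzero.) Suppose $\zeta_\beta(t)=\zeta_\beta(t-1)$. This number is at most $\sigma_\beta+t-1$, so $\zeta_\beta(t)=z_\beta(t)$, and $z_\beta(t)=\zeta_\beta(t-1)\le z_\beta(t-1)$. Thus in $z$ the particle $\beta$ stays in step $t$ at the same site, and $\mathrm{cost}(\zeta)\le\mathrm{cost}(z)$.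
\end{proof}

\begin{example}
Let $n=m=3$, $s=r=1$. Then $(\kappa_1,\kappa_2,\kappa_3)=(0,-1,-3)$ and $(\sigma_1,\sigma_2)=(-1,-3)$. The tableau of Figure~\ref{fig:cyl} with $(a,b,c)=(1,2,3)$ corresponds to the trajectory $(-1,-3),(-1,-2),(0,-2),(0,-1)$, of cost $b_1(2)+b_2(1)+b_3(3)=x_3^{(1)}+x_2^{(2)}+x_1^{(3)}$.
\end{example}

\subsection{Convexity and the reformulation}

If \eqref{eq:A} holds, the differences $F_{r-1}-F_r$ form a partition. We prove this first, by an exchange argument, because it allows us to pass from the numbers $F_r$ to the numbers $E_\ell$.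

\begin{proposition}\label{prop:convex}
$F_{r-1}+F_{r+1}\ge2F_r$ for $r\ge1$.
\end{proposition}

\begin{proof}
Let $z$ and $w$ be optimal for $r-1$ and $r+1$. Shift the labels of $w$: the trajectory $w'_\beta=w_{\beta-1}$ has the same cost, $w'_\beta(0)\ge\kappa_{\beta+r}$ and $w'_\beta(m)=\kappa_{\beta-1}$. Put $u_\beta=\max(z_{\beta+1},w'_{\beta+1})$ and $v_\beta=\min(z_\beta,w'_\beta)$. Then
\[
u_\beta(0)\ge z_{\beta+1}(0)\ge\kappa_{\beta+r},\qquad u_\beta(m)=\max(\kappa_{\beta+1},\kappa_\beta)=\kappa_\beta,
\]
\[
v_\beta(0)\ge\min(\kappa_{\beta+r-1},\kappa_{\beta+r})=\kappa_{\beta+r},\qquad v_\beta(m)=\min(\kappa_\beta,\kappa_{\beta-1})=\kappa_\beta,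
\]
so $u$ and $v$ are $r$-admissible. Fix $\beta$ and a step $t$. If $z_\beta(t-1)>w'_\beta(t-1)$, then $z_\beta(t)\ge w'_\beta(t)$, so the maximum makes the step of $z_\beta$ and the minimum makes the step of $w'_\beta$; the case $<$ is symmetric. If $z_\beta(t-1)=w'_\beta(t-1)$, the two steps start at the same site and are at most interchanged. In all cases the payments are the same, so $2F_r\le\mathrm{cost}(u)+\mathrm{cost}(v)=F_{r-1}+F_{r+1}$.
\end{proof}

For a partition $f$ and real $\ell\ge0$,
\begin{equation}\label{eq:legendre}
\min_{r\ge0}\Big(r\ell+\sum_{i>r}f_i\Big)=\sum_i\min(\ell,f_i)=Q_\ell(f),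
\end{equation}
because each term on the left is $\sum_{i\le r}\ell+\sum_{i>r}f_i\ge Q_\ell(f)$, with equality for $r=\#\{i:f_i>\ell\}$. Consider the statement
\[
(\mathrm T_n)\qquad E^{(s)}_{n,\ell}(p)=Q_\ell(\nu^{(s)}(p))\quad\text{for all paths $p$ in $n$ letters, }0\le s\le n-1,\ \ell\in\mathbb Z_{\ge1}.
\]
Here the empty path is allowed, and for $n=1$ a rigged configuration has no colors and consists of its quantum space $\nu^{(0)}$ only. The numbers $Q_\ell$ are the ones from which vacancy numbers are built, which is why $(\mathrm T_n)$ is the form suited to induction.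

\begin{proposition}\label{prop:reduction}
$(\mathrm T_n)$ implies Theorem~\ref{thm:main} for $n$.
\end{proposition}

\begin{proof}
The integers $f_r=F_{r-1}-F_r$, $r\ge1$, weakly decrease by Proposition~\ref{prop:convex} and vanish for $r>m$. So $f$ is a partition, $F_r=\sum_{i>r}f_i$, and $E_\ell=Q_\ell(f)$ by \eqref{eq:legendre}. A partition is determined by the numbers $Q_\ell$, $\ell\ge1$, since $Q_\ell-Q_{\ell-1}$ is its $\ell$-th column length. So $(\mathrm T_n)$ gives $f=\nu^{(s)}(p)$, and Proposition~\ref{prop:trop} gives \eqref{eq:A}. Subtracting \eqref{eq:A} for $r-1$ and $r$ gives \eqref{eq:conj}.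
\end{proof}

\section{The combinatorial $R$ and the KKR bijection}\label{sec:R}

The $\mathfrak{sl}_n$-crystal structure on paths is given by the signature rule on the word $\mathrm{rev}(b_1)\,\mathrm{rev}(b_2)\cdots$, where $\mathrm{rev}$ reverses a row: for $1\le k<n$, read each $k$ as an opening and each $k+1$ as a closing bracket; the raising operator changes the last unmatched $k+1$ into $k$, and the lowering operator changes the first unmatched $k$ into $k+1$. So $p$ is \emph{highest weight} if and only if every prefix of this word satisfies $\#1\ge\#2\ge\cdots\ge\#n$. The \emph{combinatorial $R$} is the unique crystal isomorphism $B^{1,L}\otimes B^{1,K}\to B^{1,K}\otimes B^{1,L}$; it is unique because both sides are multiplicity free. A \emph{rearrangement} of a path is the result of applying $R$ repeatedly to adjacent factors. Rearrangements permute the lengths of the factors arbitrarily.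

Let $P(w)$ be the Schensted tableau of a word $w$, obtained by row insertion. We use three standard facts: the first row of $P(w)$ has the length of a longest weakly increasing subword of $w$; the number of rows of $P(w)$ is the length of a longest strictly decreasing subword; and deleting the letters $>k$ from $w$ deletes the entries $>k$ from $P(w)$.

\begin{theorem}[Lascoux--Sch\"utzenberger; see \cite{LLT}]\label{thm:K}
Let $x,\tilde x\in B^{1,L}$ and $y,\tilde y\in B^{1,K}$. Then $R(x\otimes y)=\tilde y\otimes\tilde x$ if and only if the concatenated words $yx$ and $\tilde x\tilde y$ have the same Schensted tableau.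
\end{theorem}

For example $R(12\otimes3)=2\otimes13$, since $P(312)=P(132)$.

The Kerov--Kirillov--Reshetikhin (KKR) bijection is defined by removing letters. Take a rigged configuration and a part $j$ of $\mu$. The \emph{removal step} puts $\hat\ell^{(0)}=j$ and, for $k=1,2,\dots$, lets $\hat\ell^{(k)}$ be the smallest length $\ge\hat\ell^{(k-1)}$ of a singular string of color $k$, until there is none, say for $k=c$ (with $c=n$ if all colors have one). It shortens the selected strings by one box, deleting those of length $0$, replaces the part $j$ by $j-1$, makes the shortened strings singular for the new vacancy numbers, and outputs the letter $c$. Apply $\mu_m$ removal steps to the last part of $\mu=(\mu_1,\dots,\mu_m)$; the outputs, in order, form the row $b_m$. Continue with $\mu_{m-1},\dots,\mu_1$. The KKR bijection is this procedure, as a bijection from the rigged configurations over $\mu$ all of whose strings satisfy $0\le J\le P^{(k)}_\ell$ onto the highest weight paths in $B^{1,\mu_1}\otimes\cdots\otimes B^{1,\mu_m}$.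

\begin{theorem}[{\cite[Lemma 8.5]{KSS}}; quoted for rows in \cite{Sak}]\label{thm:KSS}
If $p$ is a highest weight path and $p'$ arises from $p$ by applying $R$ to two adjacent factors, then the KKR bijection assigns the same strings and riggings to $p$ and $p'$.
\end{theorem}

A row is \emph{blank} if all its letters are $1$, and \emph{solid} if it contains no letter $1$. The row $[1]$ is a \emph{box}. For a solid row $y$, let $\bar y$ be the row in $n-1$ letters obtained by lowering each letter by $1$.

\section{The method for two letters}\label{sec:two}

Let $n=2$ and $s=1$. A placement is determined by $z_1$, so there is one particle on $\mathbb Z$. An $r$-admissible trajectory starts at a site $\ge-2r$ and ends at $0$. Staying in step $t$ costs $b_t(2)$ at an even site and $b_t(1)$ at an odd site. So $F_0$ is the number of letters $2$. For $m\ge2$ and $r=1$ the particle may be taken to start at $\sigma_1=-2$ and to move in two steps $i<j$, so Theorem~\ref{thm:main} says that the longest string has length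
\[
F_0-F_1=\max_{i<j}\Big(\sum_{i\le t\le j}b_t(2)-\sum_{i<t<j}b_t(1)\Big).
\]
Take $p=2\otimes1\otimes2\otimes2$. Then $F_0=3$, $F_1=1$ (take $i=3$, $j=4$), and $F_2=0$. With $P_\ell=Q_\ell(\mu)-2Q_\ell(\nu)$ the insertion runs as follows, and ends with $\nu=(2,1)$ as predicted.
\[
\begin{array}{c|c|l|l}
\text{letter}&\mu&\text{strings }(\ell,J)&\text{coriggings}\\\hline
2&(1)&(1,-1)&0\\
1&(1,1)&(1,-1)&1\\
2&(1,1,1)&(1,-1),(1,-1)&0,0\\
2&(1,1,1,1)&(1,-1),(2,-2)&1,0
\end{array}
\]
The proof of $(\mathrm T_2)$ has three steps, and the general induction step has the same three.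

\emph{Step 1: widely separated solid rows.} Let $P=[2^{L_1}]\otimes[1]^{\otimes g}\otimes[2^{L_2}]\otimes[1]^{\otimes g}\otimes\cdots$ with $g>\sum_iL_i$. Each box raises every corigging by $1$, so when a solid row arrives no old string is close to singular, and the row builds a new string of its own length (Lemma~\ref{lem:G} makes this precise). So $\nu=\{L_i\}$. On the other side $E_\ell\le F_0=\sum_i L_i<g$, so an optimal particle cannot wait at an odd site through a whole gap of boxes. It therefore visits an even site in each gap. Between two such visits it either remains at the same even site and pays $L_i$, or advances by at least $2$, which accounts for one unit of $r$ and costs $\ell$. Both options can be realized for each solid row independently, so $E_\ell=\sum_i\min(\ell,L_i)=Q_\ell(\nu)$.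

\emph{Step 2: rearrangement.} Both $E_\ell$ and the shapes are unchanged by $R$ and by blank rows added in front or at the end. By Theorem~\ref{thm:K}, $R(11\otimes2)=1\otimes12$, $R(12\otimes1)=2\otimes11$ and $R(12\otimes2)=1\otimes22$. Put $11$ in front of $p$ and move it through:
\[
11\otimes2\otimes1\otimes2\otimes2\ \mapsto\ 1\otimes12\otimes1\otimes2\otimes2\ \mapsto\ 1\otimes2\otimes11\otimes2\otimes2\ \mapsto\ 1\otimes2\otimes1\otimes12\otimes2\ \mapsto\ 1\otimes2\otimes1\otimes1\otimes22 .
\]
All rows are now blank or solid, and the solid rows have the lengths $1,2$ of the strings. The gap has only two boxes. To widen it, first append $M\ge2$ rows $11$ to $p$; the coriggings become $1+M$ and $2M$. The path $22\otimes[1]^{\otimes M}\otimes2\otimes[1]^{\otimes(M+1)}$ has strings of the same lengths and coriggings, and it is, up to blank rows in front, the rearrangement that Proposition~\ref{prop:normal} produces. For $M>3$ Step 1 applies.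

\emph{Step 3: equal parts.} For $p=2\otimes1\otimes2$ the two strings have the same length and the same corigging, and appended blank rows cannot separate them. We scale and perturb: for $N\ge C\ge1$ let $P^{(N)}=[2^{N+1}]\otimes[1^N]\otimes[1^C]\otimes[2^{N+2}]$. The string built by the first row has corigging $N+C$ when the last row arrives, and each of the first $N+1$ letters lowers it by $1$, so it is not singular when these letters are inserted, and $\nu=(N+2,N+1)$. (Without $[1^C]$ it would be singular before the $(N+1)$-st letter and would be lengthened.) The parts are distinct, so Steps 1 and 2 give $E_{N\ell}(P^{(N)})=\min(N\ell,N+1)+\min(N\ell,N+2)$. The function $E$ is homogeneous and continuous; dividing by $N$ and letting $N\to\infty$ gives $E_\ell(p)=2\min(\ell,1)$.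

For general $n$, Step 1 does not evaluate the two sides but identifies each with the same quantity for the path $\bar y_1\otimes\bar y_2\otimes\cdots$ in $n-1$ letters formed from the solid rows, with $s$ replaced by $s-1$.

\section{Properties of $E_\ell$}\label{sec:E}

\subsection{Elementary properties}

\begin{lemma}\label{lem:E}
Let $n\ge1$, $0\le s<n$, $\ell\ge0$, and let $b_1,\dots,b_m$ be weights.
\begin{enumerate}
\item[(a)] $E_{N\ell}(Nb_1\otimes\cdots\otimes Nb_m)=N\,E_\ell(b_1\otimes\cdots\otimes b_m)$ for $N>0$. If $\ell'\ge\ell$ and $b'_t\ge b_t$ for all $t$, then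
\[
0\le E_{\ell'}(b'_1\otimes\cdots\otimes b'_m)-E_\ell(b_1\otimes\cdots\otimes b_m)\le m(\ell'-\ell)+\sum_t\big(|b'_t|-|b_t|\big).
\]
\item[(b)] Inserting a zero weight anywhere as an additional factor does not change $E_\ell$.
\item[(c)] If $s\ge1$, adding blank rows in front or at the end does not change $E_\ell$.
\item[(d)] $E^{(0)}_{n,\ell}(b_1\otimes\cdots\otimes b_m)=\sum_t\min(\ell,|b_t|)$. In particular $(\mathrm T_n)$ holds for $s=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $E_\ell$ is the minimum of a fixed finite set of linear forms $r\ell+\mathrm{cost}(z)$. The coefficient of $\ell$ lies in $[0,m]$, and the coefficient of each $b_t(c)$ is $0$ or $1$ because distinct classes of particles occupy distinct residues.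

(b) Letting all particles stay in the new step shows that $E_\ell$ does not increase. For the converse, take an $r$-admissible trajectory for the sequence with the zero factor. If the zero factor comes first, delete the first step; the new start $z(1)\ge z(0)$ is admissible. Otherwise let $u\to v$ be the step of the preceding factor $b$ and $v\to w$ the step of the zero factor. Put $v'=\max(u,w-1)$. Since $w_\beta-u_\beta\in\{0,1,2\}$, both $u\to v'$ and $v'\to w$ are legal steps. If $v'_\beta=w_\beta$, then $u_\beta=w_\beta$, so $\beta$ also stayed in $u\to v$, at the same site. Hence $u\to v'\to w$ costs no more for $0\otimes b$ than $u\to v\to w$ costs for $b\otimes0$. In this way the zero factor is moved to the front.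

(c) By (a) and (b), $E_\ell$ does not decrease. To see that it does not increase, extend an $r$-admissible trajectory at no cost. At the end, let all particles stay at $\kappa$, which avoids the residue $1$ because $s\ge1$. In front, start at $\max(\tau^r\kappa,z(0)-1)$; a particle that stays in the new step sits at a site of $\tau^r\kappa$, which again avoids the residue $1$.

(d) For $s=0$ the placements are the translates of $\kappa$, and $\tau^r\kappa=\kappa-r$. In each step all particles move, or all stay and pay $|b_t|$. Admissibility means that $r$ is at least the number of moving steps. So each step contributes $\ell$ or $|b_t|$, at our choice.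
\end{proof}

Part (d) shows that (c) fails for $s=0$.

\subsection{Invariance under $R$}

We need an explicit formula for $R$ in terms of multiplicities. Indices are read modulo $n$, and we write $x_a=x(a)$. For weights $x,y$, for $q\in\mathbb Z$ and $k\ge0$ put
\[
S_{q,k}(x,y)=\min_{q\le i\le q+k}\Big(\sum_{a=q}^{i-1}x_a+\sum_{a=i+1}^{q+k}y_a\Big),\qquad S_q=S_{q,n-1}(x,y),
\]
\[
\tilde y_q=y_q+S_q-S_{q+1},\qquad\tilde x_q=x_q+S_{q+1}-S_q .
\]
The quantities $S_{q,k}$ will appear twice: for $q=1$ as the data that determine a Schensted tableau, and for all $q$ as the minimal cost of $k$ adjacent particles over two steps.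

\begin{lemma}\label{lem:R}
We have $x_q+y_q=\tilde x_q+\tilde y_q$ and $S_{q,k}(x,y)=S_{q,k}(\tilde y,\tilde x)$ for all $q$ and $k\ge0$. If $x,y$ are rows, then $\tilde x,\tilde y$ are rows and $R(x\otimes y)=\tilde y\otimes\tilde x$.
\end{lemma}

\begin{proof}
The first identity holds by definition. We prove the second for rational functions and tropicalize. For positive variables $X_a,Y_a$ let
\[
\mathcal S_{q,k}(X,Y)=\sum_{i=q}^{q+k}X_q\cdots X_{i-1}\,Y_{i+1}\cdots Y_{q+k},\quad\mathcal S_q=\mathcal S_{q,n-1},\quad\tilde Y_q=\frac{Y_q\mathcal S_q}{\mathcal S_{q+1}},\quad\tilde X_q=\frac{X_q\mathcal S_{q+1}}{\mathcal S_q}.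
\]
Since $Y_q=Y_{q+n}$, both $X_q\mathcal S_{q+1}$ and $Y_q\mathcal S_q$ are sums of terms $X_q\cdots X_{i-1}Y_{i+1}\cdots Y_{q+n}$, over $q+1\le i\le q+n$ and over $q\le i\le q+n-1$ respectively. So $X_q\mathcal S_{q+1}-Y_q\mathcal S_q=\Delta$ for every $q$, where $\Delta=\prod_aX_a-\prod_aY_a$. Hence $\tilde Y_q\tilde X_q=X_qY_q$ and
\[
\tilde Y_q+\tilde X_{q+1}=\frac{Y_q\mathcal S_q+X_{q+1}\mathcal S_{q+2}}{\mathcal S_{q+1}}=\frac{(X_q\mathcal S_{q+1}-\Delta)+(Y_{q+1}\mathcal S_{q+1}+\Delta)}{\mathcal S_{q+1}}=X_q+Y_{q+1}.
\]
We have $\mathcal S_{q,0}=1$, $\mathcal S_{q,1}=X_q+Y_{q+1}$ and $\mathcal S_{q,k}=Y_{q+k}\mathcal S_{q,k-1}+X_q\cdots X_{q+k-1}$. Eliminating the product of the $X$'s by means of the same relation for $k-1$ gives, for $k\ge2$,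
\[
\mathcal S_{q,k}=(X_{q+k-1}+Y_{q+k})\,\mathcal S_{q,k-1}-X_{q+k-1}Y_{q+k-1}\,\mathcal S_{q,k-2}.
\]
So $\mathcal S_{q,k}$ is a polynomial in the $X_aY_a$ and the $X_a+Y_{a+1}$, and therefore $\mathcal S_{q,k}(X,Y)=\mathcal S_{q,k}(\tilde Y,\tilde X)$. Substitute $X_a=\varepsilon^{x_a}$, $Y_a=\varepsilon^{y_a}$ and let $\varepsilon\to0^+$. No subtraction occurs in $\mathcal S_{q,k},\tilde X,\tilde Y$, so up to factors bounded above and below by positive constants, $\tilde Y_q$ is $\varepsilon^{\tilde y_q}$, $\tilde X_q$ is $\varepsilon^{\tilde x_q}$, and the two sides are $\varepsilon^{S_{q,k}(x,y)}$ and $\varepsilon^{S_{q,k}(\tilde y,\tilde x)}$. The exponents must agree.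

Let $x,y$ be rows. Telescoping gives $\sum_q\tilde y_q=|y|$ and $\sum_q\tilde x_q=|x|$. For nonnegativity let $A_i$ ($q\le i\le q+n-1$) and $B_i$ ($q+1\le i\le q+n$) be the terms whose minima are $S_q$ and $S_{q+1}$. For $q<i<q+n$ we have $y_q+A_i=x_q+B_i$, so $y_q+A_i\ge B_i$ and $x_q+B_i\ge A_i$. For the two remaining terms, $y_q+A_q=|y|\ge B_{q+1}$ and $x_q+B_{q+n}=|x|\ge A_{q+n-1}$. Hence $y_q+S_q\ge S_{q+1}$ and $x_q+S_{q+1}\ge S_q$, and $\tilde y,\tilde x$ are rows of the right lengths.

A weakly increasing subword of $yx$ in the letters $\le k$ takes letters $\le i$ from $y$ and letters $\ge i$ from $x$ for some $i$. So the number of entries $\le k$ in the first row of $P(yx)$ is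
\[
\max_{1\le i\le k}\Big(\sum_{a\le i}y_a+\sum_{i\le a\le k}x_a\Big)=\sum_{a\le k}(x_a+y_a)-S_{1,k-1}(x,y).
\]
The tableau $P(yx)$ has at most two rows, so it is determined by its content and these numbers for $1\le k\le n$. By the first part they are the same for $\tilde x\tilde y$, and Theorem~\ref{thm:K} applies.
\end{proof}

\begin{proposition}\label{prop:ER}
For $1\le s<n$, the number $E^{(s)}_{n,\ell}(p)$ is invariant under rearrangements of $p$.
\end{proposition}

\begin{proof}
Let $x\otimes y$ be two adjacent factors. Fix the placements $u$ before and $w$ after the two steps, with $w_\beta-u_\beta\in\{0,1,2\}$, and minimize the cost over the intermediate placement $v$. If $w_\beta=u_\beta$, then $v_\beta=u_\beta$ and $\beta$ pays $x+y$ at that site. If $w_\beta=u_\beta+2$, then $v_\beta=u_\beta+1$ and $\beta$ pays nothing. If $w_\beta=u_\beta+1$, call $\beta$ \emph{free}: it stays first and pays $x(u_\beta)$, or moves first and pays $y(u_\beta+1)$.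

These choices are constrained only by $v_\beta>v_{\beta+1}$. Since $v_\beta\ge u_\beta\ge u_{\beta+1}+1\ge v_{\beta+1}$, this fails only if $v_\beta=u_\beta=u_{\beta+1}+1=v_{\beta+1}$. Then $u_\beta+1\ge w_\beta>w_{\beta+1}\ge v_{\beta+1}=u_\beta$, so $w_\beta=u_\beta+1$ and $w_{\beta+1}=u_{\beta+1}+1$. Thus a constraint arises only between two free particles on adjacent sites, and it says that the lower one may move first only if the upper one does. Group the free particles into maximal runs on consecutive sites $q,\dots,q+k-1$. Because $s\ge1$ we have $u_{\beta+n-s}=u_\beta-n<u_\beta-(n-s)$, so a run has at most $n-s$ particles, all in different classes. The legal choices in a run are: for some $q\le i\le q+k$, the particles at sites $<i$ stay first and those at sites $\ge i$ move first. The cost is $\sum_{a=q}^{i-1}x_a+\sum_{a=i+1}^{q+k}y_a$, with minimum $S_{q,k}(x,y)$, and runs in different classes are independent. So the two-step minimum is a sum, prescribed by $u$ and $w$, of numbers $x_a+y_a$ and $S_{q,k}(x,y)$. By Lemma~\ref{lem:R} it is the same for $\tilde y\otimes\tilde x$.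
\end{proof}

\subsection{Deleting the letter $1$}

If particles could jump over the residue $1$, a sequence of solid rows would be a problem in $n-1$ letters. Blank rows between the solid rows provide the time to cross that residue, and long gaps make it too expensive to remain there.

\begin{proposition}[Gap lemma]\label{prop:gap}
Let $n\ge2$, $1\le s\le n-1$ and $\ell\in\mathbb Z_{\ge1}$. Let $P$ be a path consisting of solid rows $y_1,\dots,y_h$, in this order, and blank rows, with more than $\sum_i|y_i|$ blank rows between any two consecutive solid rows. Then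
\[
E^{(s)}_{n,\ell}(P)=E^{(s-1)}_{n-1,\ell}(\bar y_1\otimes\cdots\otimes\bar y_h).
\]
\end{proposition}

\begin{proof}
For $h=0$ both sides vanish by Lemma~\ref{lem:E}(c). Let $h\ge1$; by the same lemma we may assume that a blank row follows $y_h$. Call a site or a placement \emph{clean} if it avoids the residue $1$ modulo $n$. For a clean site $a=qn+c$, $2\le c\le n$, let $\pi(a)=q(n-1)+c-1$. This is an increasing bijection from the clean sites onto $\mathbb Z$ with $\pi(a-n)=\pi(a)-(n-1)$ and $\bar y(\pi(a))=y(a)$. It induces a bijection from clean $(n,s)$-placements onto $(n-1,s-1)$-placements that commutes with $\tau$. It sends $\kappa$ to the corresponding placement $\bar\kappa$, since $\pi(1-\beta)=1-\beta$ for $1\le\beta\le n-s$. Let $a^+$ be the next clean site after $a$, so $\pi(a^+)=\pi(a)+1$ and $a^+-a\in\{1,2\}$.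

\emph{The inequality $\le$.} Take an $r$-admissible trajectory for $\bar y_1\otimes\cdots\otimes\bar y_h$ and lift it by $\pi^{-1}$. Let $u,w$ be the lifts before and after step $i$, so $w_\beta\in\{u_\beta,u_\beta^+\}$. Put $v=\min(w,u+1)$, and use $u\to v$ in the step of $y_i$ and $v\to w$ in the next step, which is blank. The particles that stay in $u\to v$ are those with $w_\beta=u_\beta$, so this step has the original cost. The particles that stay in $v\to w$ are at clean sites and pay nothing. In all other blank steps let all particles stay, at clean sites. The result is $r$-admissible and has the same cost.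

\emph{The inequality $\ge$.} Let $(r,z)$ be optimal for $P$. The constant trajectory at $\kappa$ with $r=0$ shows $r\ell+\mathrm{cost}(z)\le\sum_i|y_i|$. Call a move from residue $0$ to residue $1$ a \emph{crossing}, counted once per class. The function $\varphi(a)=\lfloor(a-1)/n\rfloor$ increases by $1$ exactly at a crossing. Since $z(0)\ge\tau^r\kappa$, the number of crossings is at most $\sum_{\beta=1}^{n-s}\big(\varphi(\kappa_\beta)-\varphi(\kappa_{\beta+r})\big)$. This sum equals $r$: replacing $r$ by $r+1$ adds $\varphi(\kappa_{1+r})-\varphi(\kappa_{1+r}-n)=1$.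

Suppose that in some gap of $G$ blank steps the placement is never clean. In each of these steps the particle at residue $1$ either stays, at cost $\ge1$, or leaves, and then another particle arrives by a crossing. As $\ell\ge1$, this gives $r\ell+\mathrm{cost}(z)\ge G>\sum_i|y_i|$, a contradiction. So for $1\le i<h$ there is a clean placement $\xi^i$ of $z$ at some time between $y_i$ and $y_{i+1}$. Put $\xi^0=\tau^r\kappa$ and $\xi^h=\kappa$. If $u\to v$ is the step of $y_i$ in $z$, then $\xi^{i-1}\le u\le v\le\xi^i$.

Put $v'=\min\big((\xi^{i-1})^+,\xi^i\big)$. This is a clean placement with $\xi^{i-1}\le v'\le\xi^i$, so $v'_\beta\in\{\xi^{i-1}_\beta,(\xi^{i-1}_\beta)^+\}$, and $\pi(\xi^{i-1})\to\pi(v')$ is a legal step. If $v'_\beta=\xi^{i-1}_\beta$, then $\xi^i_\beta=\xi^{i-1}_\beta$, which forces $u_\beta=v_\beta=\xi^{i-1}_\beta$. So this step costs at most as much for $\bar y_i$ as $u\to v$ costs for $y_i$. Join $\pi(v')$ to $\pi(\xi^i)$ by steps with zero weight: for placements $\omega\le\omega'$ and $M\ge\max_\beta(\omega'_\beta-\omega_\beta)$, the sequence $\max(\omega,\omega'-M+t)$, $0\le t\le M$, is a trajectory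 from $\omega$ to $\omega'$. We obtain a trajectory from $\tau^r\bar\kappa$ to $\bar\kappa$ of cost $\le\mathrm{cost}(z)$ for $\bar y_1\otimes\cdots\otimes\bar y_h$ with zero factors inserted. Lemma~\ref{lem:E}(b) removes them.
\end{proof}

Some condition on the gaps is necessary: for $n=2$ and $P=2\otimes2$ we have $F_0=2$, $F_1=0$, so $E^{(1)}_{2,1}(P)=1$, while $E^{(0)}_{1,1}(1\otimes1)=2$.

\section{Properties of the insertion}\label{sec:ins}

\subsection{How coriggings change}

For the insertion of a letter $c$ put $\ell^{(0)}=0$ and $\ell^{(k)}=\infty$ for $c\le k\le n$, so $\ell^{(0)}\le\ell^{(1)}\le\cdots\le\ell^{(n)}$. For $\ell\ge1$ and $0\le k\le n$ the number $Q_\ell(\nu^{(k)})$ increases by $\chi(\ell^{(k)}<\ell)$. Hence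
\begin{equation}\label{eq:dP}
\Delta P^{(k)}_\ell=\chi\big(\ell^{(k-1)}<\ell\le\ell^{(k)}\big)-\chi\big(\ell^{(k)}<\ell\le\ell^{(k+1)}\big),
\end{equation}
and this is the change of the corigging of each unmodified string of color $k$ and length $\ell$. Merging a row of length $L$ lowers $P^{(1)}_\ell$ by $L-\min(\ell,L)=(L-\ell)_+$ and changes no other vacancy number. In particular, processing $[1^L]$ raises the corigging of each color-$1$ string of length $\ell$ by $\min(\ell,L)$ and changes nothing else. When a row is processed, with letters $c_1\ge c_2\ge\cdots$, we write $\ell_t^{(k)}$ for the lengths selected by the $t$-th letter.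

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If a row is processed starting from any rigged configuration, then $\ell_t^{(k)}\ge t-1$ for all $t$ and $k\ge1$.
\item[(b)] At every stage of the computation of $\Phi(p)$, before and after merging, all coriggings are $\ge0$.
\item[(c)] Let $Y$ be such a stage, obtained by inserting a letter $c$, before merging. If $Y$ has no singular string of color $1$, then $c=1$. If it has one, then $c\ge2$, and $\ell^{(1)}+1$ is the smallest length of a singular string of color $1$ in $Y$.
\end{enumerate}
\end{lemma}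

\begin{proof}
(a) We show $\ell_{t+1}^{(k)}\ge\ell_t^{(k)}+1$ for $1\le k<c_{t+1}$ by downward induction on $k$; for $k\ge c_{t+1}$ we have $\ell^{(k)}_{t+1}=\infty$, and (a) follows by induction on $t$. Since $k<c_{t+1}\le c_t$ (this is where the decreasing order is used), after the $t$-th letter there is a singular string of color $k$ and length $\ell_t^{(k)}+1$. It satisfies the bound $\ell_t^{(k)}+1\le\ell_{t+1}^{(k+1)}$: trivially if $k+1=c_{t+1}$, and otherwise because $\ell_{t+1}^{(k+1)}\ge\ell_t^{(k+1)}+1\ge\ell_t^{(k)}+1$. So the selected length is at least $\ell_t^{(k)}+1$.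

(b) Suppose all $d\ge0$ before a letter. By \eqref{eq:dP} an unmodified string of color $k$ loses $1$ only if $\ell^{(k)}<\ell\le\ell^{(k+1)}$, and then it is not singular by the maximality of $\ell^{(k)}$. Modified strings have $d=0$. So all $d\ge0$ after the letter. For merging, we claim that after $t$ letters of a row every color-$1$ string of length $\ell<t$ has $d\ge t-\ell$. By (a), the string modified by the $t$-th letter has length $\ge t$ afterwards, and a string of length $\ell\le t-1\le\ell_t^{(1)}$ gains $1$ by \eqref{eq:dP}; before, it had $d\ge t-1-\ell$ by induction. For $t=L$ the claim says that merging keeps $d\ge0$.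

(c) If $c=1$, all color-$1$ coriggings rise by $1$, so none is $0$. If $c\ge2$, the modified string is singular of length $\ell^{(1)}+1$, and the unmodified strings of length $\le\ell^{(1)}$ have gained $1$.
\end{proof}

\begin{lemma}[Superposition]\label{lem:super}
Let $q,p$ be paths and $X_0=\Phi(q)$. Suppose that, while $p$ is processed after $q$, no string of $X_0$ is singular when a letter is inserted. Then the strings of $\Phi(q\otimes p)$ are the strings of $X_0$ together with the strings $(\ell,J+P^{(k)}_\ell[X_0])$, where $(\ell,J)$ runs through the color-$k$ strings of $\Phi(p)$ and $P^{(k)}_\ell[X_0]$ are the vacancy numbers of $X_0$. In particular, blank rows in front of $p$ do not change the lengths and coriggings of the strings.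
\end{lemma}

\begin{proof}
Vacancy numbers are additive under union of shapes and quantum spaces. So if the description holds at some stage, the strings not in $X_0$ have the same coriggings as in the computation of $\Phi(p)$, the next letter selects the same lengths, and the new riggings are shifted by $P^{(k)}_\ell[X_0]$. If $q$ is blank, $X_0$ has no strings.
\end{proof}

\subsection{A second convention for the quantum space}

The KKR removal step shortens a part of $\mu$ box by box, whereas $\Phi$ appends parts $1$ and merges them at the end of the row. Define \emph{$\sharp$-insertion} of a row as in Section~\ref{sec:rc}, except that the $t$-th letter replaces the part $t-1$ of $\mu$ produced by the earlier letters by $t$ (a new part $1$ if $t=1$), with no merging. This variant serves twice: for the comparison with the KKR bijection and, in Lemma~\ref{lem:nest}, for the passage from $n$ to $n-1$.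

\begin{lemma}\label{lem:sharp}
Process a row starting from any rigged configuration, once as in Section~\ref{sec:rc} and once by $\sharp$-insertion. Each letter selects the same lengths in both versions, the strings and riggings agree after each letter, and the final results coincide.
\end{lemma}

\begin{proof}
Suppose the strings and riggings agree before the $t$-th letter. Then $P^{(1)}_\ell$ is larger by $(t-1-\ell)_+$ in the first version, and all other vacancy numbers agree. So the selections in colors $\ge2$ agree, and for $t=1$ or $c_t=1$ there is nothing more to check. Let $t\ge2$ and $c_t\ge2$. By Lemma~\ref{lem:basic}(a), the first version selects a singular string of length $\ell_t^{(1)}\ge t-1\ge1$. Strings of length $\ge t-1$ have the same corigging in both versions, so the largest singular length $\le\ell_t^{(2)}$ is the same in both. The new length is $\ge t$, where the new vacancy numbers agree, so the new rigging is the same. After merging, the quantum spaces agree as well.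
\end{proof}

\begin{lemma}\label{lem:KKR}
If $p$ is a highest weight path, then $\Phi(p)$ is the rigged configuration that corresponds to $p$ under the KKR bijection.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sharp} it suffices to show that a removal step applied to a configuration with all $d\ge0$ yields a configuration with all $d\ge0$, and that $\sharp$-insertion of the output letter $c$ undoes it. Put $\hat\ell^{(k)}=\infty$ for $k\ge c$. The removal lowers $Q_\ell(\nu^{(k)})$ by $\chi(\hat\ell^{(k)}\le\ell)$ for $0\le k\le n$, so $P^{(k)}_\ell$ changes by $-\chi(\hat\ell^{(k-1)}\le\ell<\hat\ell^{(k)})+\chi(\hat\ell^{(k)}\le\ell<\hat\ell^{(k+1)})$. Strings with length in the first range are not singular by the minimality of $\hat\ell^{(k)}$, so all $d\ge0$ afterwards. Now insert $c$. By downward induction on $k<c$, the bound for color $k$ is $\hat\ell^{(k+1)}-1$. Strings of color $k$ with length in $[\hat\ell^{(k)},\hat\ell^{(k+1)})$ have gained $1$ and are not singular, while the shortened string, of length $\hat\ell^{(k)}-1$, is singular or has been deleted. So $\ell^{(k)}=\hat\ell^{(k)}-1$. The insertion restores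 the shapes and the part of $\mu$, hence the vacancy numbers, and makes the restored strings singular, as they were.
\end{proof}

\subsection{Invariance of $\Phi$ under $R$}

Theorem~\ref{thm:KSS} covers highest weight paths only. To reach an arbitrary $p$ we put in front of it a path $q$ such that $q\otimes p$ is highest weight and the strings of $\Phi(q)$ are too far from singular to interact with $p$. The difficulty is that a long row of letters $j$, which raises the coriggings of color $j$, uses up those of color $j-1$ and creates singular strings in all colors below $j$. So the lower colors must be prepared before such a row and repaired after it, which leads to a recursive construction.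

\begin{proposition}\label{prop:PhiR}
If $p'$ is a rearrangement of $p$, then $\Phi(p)$ and $\Phi(p')$ have the same strings, riggings and coriggings.
\end{proposition}

\begin{proof}
We may assume that $R$ is applied once. The quantum spaces differ by a permutation, so it suffices to compare strings and riggings. Fix $W$ larger than the number $|p|$ of letters of $p$. For a path $q$ let $m_k(q)=\#k-\#(k+1)$. Call $q$ \emph{uniform} if it is highest weight and all strings of $\Phi(q)$ have length $W$; the empty path is uniform. Call a color $k$ \emph{loaded} in $q$ if $m_k(q)\ge W$ and all color-$k$ strings of $\Phi(q)$ have $d\ge W$.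

\emph{Claim 1. Let $q$ be uniform and $1\le j\le n-1$, and suppose $j=1$ or $j-1$ is loaded in $q$. Then $q\otimes[j^W]$ is uniform, $j$ is loaded in it, and loaded colors $>j$ remain loaded.} The row $[j^W]$ raises $m_j\ge0$ by $W$, lowers $m_{j-1}\ge W$ by $W$ if $j\ge2$, and fixes the other $m_k$; so $q\otimes[j^W]$ is highest weight. For $j=1$ the color-$1$ coriggings rise by $W$ and nothing else changes. Let $j\ge2$. We show by induction on $t$ that $\ell_t^{(k)}=t-1$ for all $k<j$. Before the $t$-th letter, each color $k<j$ consists of old strings of length $W$ and, if $t\ge2$, one new singular string of length $t-1<W$. The old strings of color $j-1$ have $d\ge W-(t-1)\ge1$, so $\ell_t^{(j-1)}=t-1$, and then $\ell_t^{(k)}=t-1$ for smaller $k$ because old strings are too long. By \eqref{eq:dP} with $\ell=W$, each letter raises the coriggings of color $j$ by $1$, lowers those of the old strings of color $j-1$ by $1$, and fixes those of the other old strings. At the end the new strings have length $W$, and merging does not affect $P^{(1)}_W$. With Lemma~\ref{lem:basic}(b) this proves the claim.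

Let $C_0$ be the empty path and $C_j=C_{j-1}\otimes[j^W]\otimes C_{j-1}$ for $1\le j\le n-1$.

\emph{Claim 2. If $q$ is uniform, then $q\otimes C_j$ is uniform, the colors $1,\dots,j$ are loaded in it, and loaded colors $>j$ remain loaded.} Induct on $j$. After the first $C_{j-1}$ the path is uniform and $j-1$ is loaded if $j\ge2$. By Claim 1, after $[j^W]$ it is uniform and $j$ is loaded. The second $C_{j-1}$ loads $1,\dots,j-1$ and keeps $j$ loaded. None of the three parts unloads a color $>j$.

Let $q=C_{n-1}$ and $X_0=\Phi(q)$. All colors are loaded and $W>|p|$, so $q\otimes p$ and $q\otimes p'$ are highest weight. While $p$ is processed after $q$, a string of $X_0$ loses at most $1$ per letter and nothing by merging, since the rows of $p$ are shorter than $W$. So it is never singular, and Lemma~\ref{lem:super} applies to $p$ and to $p'$. By Theorem~\ref{thm:KSS} and Lemma~\ref{lem:KKR}, $\Phi(q\otimes p)$ and $\Phi(q\otimes p')$ have the same strings and riggings. Remove the strings of $X_0$ and subtract the shifts $P^{(k)}_\ell[X_0]$, which depend only on $k$ and $\ell$.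
\end{proof}

\section{The normal form}\label{sec:normal}

\subsection{Active insertion and nesting}

A row $y$ of length $L$ is \emph{actively inserted} if $\ell_t^{(1)}=t-1$ for $t=1,\dots,L$, the smallest values allowed by Lemma~\ref{lem:basic}(a). Then every $\ell_t^{(1)}$ is finite, so $y$ is solid. The color-$1$ string produced by the $(t-1)$-st letter is singular of length $t-1$, so we may let the $t$-th letter lengthen this \emph{active} string. Thus the row builds one new color-$1$ string of length $L$, singular also after merging, and the other color-$1$ strings keep their lengths and riggings. By \eqref{eq:dP}, a letter with $\ell_t^{(1)}=t-1$ changes the corigging of another color-$1$ string of length $\ell$ by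
\begin{equation}\label{eq:activeletter}
+1\ \text{ if }t>\ell,\qquad-\chi\big(\ell\le\ell_t^{(2)}\big)\ \text{ if }t\le\ell .
\end{equation}
The gains add up to $(L-\ell)_+$ and are cancelled by merging. So an actively inserted row of length $L$ lowers each other color-$1$ corigging by an amount in $[0,L]$.

For a rigged configuration $X$ in $n$ letters, the \emph{nested configuration} $\bar X$ is the rigged configuration in $n-1$ letters with quantum space $\nu^{(1)}$ whose strings of color $k$ are the strings of color $k+1$ of $X$, with their riggings. Its vacancy numbers of color $k$ are those of color $k+1$ of $X$. Blank rows do not change $\bar X$. We write $\Phi_{n-1}$ for the map $\Phi$ in $n-1$ letters.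

\begin{lemma}[Nesting]\label{lem:nest}
\begin{enumerate}
\item[(a)] Process a solid row $y$ starting from $X$, and $\bar y$ starting from $\bar X$, with selected lengths $\ell_t^{(k)}$ and $\bar\ell_t^{(k)}$. If $\ell_t^{(1)}=t-1$ for all $t<t_0$, then $\ell_t^{(k+1)}=\bar\ell_t^{(k)}$ for all $t\le t_0$ and $k\ge1$. If $y$ is actively inserted, the nested configuration of the result is $\bar X$ with $\bar y$ processed.
\item[(b)] Let $P$ be a path consisting of blank rows and solid rows $y_1,\dots,y_h$, in this order, all actively inserted. Then the nested configuration of $\Phi(P)$ is $\Phi_{n-1}(\bar y_1\otimes\cdots\otimes\bar y_h)$. In particular $\nu^{(s)}(P)=\nu^{(s-1)}(\bar y_1\otimes\cdots\otimes\bar y_h)$ for $1\le s\le n-1$, up to the order of the parts when $s=1$.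
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A letter $c\ge2$ selects in the colors $c-1,\dots,2$ by a rule that involves only the current nested configuration, and it is the rule for the letter $c-1$ there. If $\ell_t^{(1)}=t-1$, the quantum space $\nu^{(1)}$ of the nested configuration changes by lengthening the active string from $t-1$ to $t$, which is the rule of $\sharp$-insertion. By induction on $t<t_0$, the nested configuration after $t$ letters is $\bar X$ with the first $t$ letters of $\bar y$ $\sharp$-inserted. So up to $t=t_0$ the selections are those of $\sharp$-insertion into $\bar X$, and Lemma~\ref{lem:sharp} gives both statements. Part (b) follows by induction on the number of rows.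
\end{proof}

\subsection{Stripping factors from the right}

The next lemma determines the last factor of a path from its length and from $\Phi$. By Proposition~\ref{prop:PhiR} we are free to choose that length.

\begin{lemma}\label{lem:strip}
Let $Y=\Phi(q\otimes y)$ and $X=\Phi(q)$, where $y$ is a row of length $L$.
\begin{enumerate}
\item[(B)] If $L=1$ and $Y$ has no singular string of color $1$, then $y=[1]$, and passing from $Y$ to $X$ lowers all color-$1$ coriggings by $1$.
\item[(S)] If $L$ is the smallest length of a singular color-$1$ string of $Y$, then $y$ is actively inserted. Passing from $Y$ to $X$ deletes one singular color-$1$ string of length $L$ and raises each other color-$1$ corigging by an amount in $[0,L]$.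
\end{enumerate}
\end{lemma}

\begin{proof}
(B) is Lemma~\ref{lem:basic}(c). For (S), all strings are of color $1$. We claim for $t=L,\dots,1$ that after the $t$-th letter, before merging, there is a singular string of length $t$ and every string of length $\ell<t$ has $d\ge1+t-\ell$. For $t=L$: undoing the merging adds $(L-\ell)_+$ to $d$, and strings of length $\ell<L$ have $d\ge1$ in $Y$. Assume the claim for $t$. The smallest singular length is $t$, so Lemma~\ref{lem:basic}(c) gives $\ell_t^{(1)}=t-1$. If $t\ge2$, then before the $t$-th letter there was a singular string of length $t-1$, and the strings of length $\ell<t-1$, which are unmodified and gain $1$ by \eqref{eq:activeletter}, had $d\ge1+(t-1)-\ell$. This is the claim for $t-1$. So $y$ is actively inserted, and the rest was noted after \eqref{eq:activeletter}.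
\end{proof}

\begin{proposition}[Normal form]\label{prop:normal}
For every path $p$ there is a path $P'$ consisting of blank rows and solid rows $y_1,\dots,y_h$, in this order, such that all solid rows are actively inserted, the blank rows between consecutive solid rows are boxes, and for $1\le s\le n-1$ and $\ell\ge0$,
\begin{equation}\label{eq:normal}
E^{(s)}_{n,\ell}(p)=E^{(s)}_{n,\ell}(P'),\qquad Q_\ell(\nu^{(s)}(p))=Q_\ell\big(\nu^{(s-1)}(\bar y_1\otimes\cdots\otimes\bar y_h)\big).
\end{equation}
If the parts of $\nu^{(1)}(p)$ are distinct, then for any $G$ one can choose $P'$ with at least $G$ boxes between consecutive solid rows.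
\end{proposition}

\begin{proof}
Write $\nu=\nu^{(1)}(p)$; all strings below are of color $1$. If $\nu=\emptyset$, then $p$ is blank by \eqref{eq:size}; take $P'=p$. Otherwise let $M\ge0$, let $p_M=p\otimes[1^{\nu_1}]^{\otimes M}$, and let $D$ be the largest corigging in $\Phi(p_M)$. Let $\mathcal L$ be the tensor product of $D+|\nu|$ boxes and one row $[1^L]$ for each part $L$ of $\nu$, and put $P=\mathcal L\otimes p_M$. The purpose of $\mathcal L$ is to supply a reserve of factor lengths. By Lemma~\ref{lem:super} and the remark after \eqref{eq:dP}, $\Phi(P)$ has the shapes of $\Phi(p)$ and the coriggings of $\Phi(p_M)$.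

Strip factors from the right. Let $Y$ be the image under $\Phi$ of the remaining factors. If $Y$ has a singular string, let $L$ be the smallest singular length, rearrange the remaining factors so that a reserved length $L$ is last, and strip the last factor (an \emph{S-step}). If $Y$ has strings but none is singular, rearrange so that a reserved length $1$ is last and strip the last factor (a \emph{B-step}). By Proposition~\ref{prop:PhiR} the rearrangement does not change $Y$, so Lemma~\ref{lem:strip} applies. Its conclusion about the stripped factor remains valid when the factors before it are rearranged later, again by Proposition~\ref{prop:PhiR}.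

The reserve suffices. Each S-step deletes one part $L$ of $\nu$ and uses the length reserved for it. All S-steps together raise a corigging by at most $|\nu|$, so after $t$ B-steps every remaining string has $d\le D+|\nu|-t$. A B-step requires $d\ge1$, so there are at most $D+|\nu|$ B-steps. The process ends when no string is left, and then the remaining factors are blank by \eqref{eq:size}. Let $P'$ consist of these factors followed by the stripped ones in their positions. It is a rearrangement of $P$ of the required form. Lemma~\ref{lem:E}(c) and Proposition~\ref{prop:ER} give $E(p)=E(P)=E(P')$. The shapes of $\Phi(p)$, $\Phi(P)$, $\Phi(P')$ agree, and Lemma~\ref{lem:nest}(b) gives the second part of \eqref{eq:normal}.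

In general take $M=0$. If the parts of $\nu$ are distinct, let $D_0$ be the largest corigging in $\Phi(p)$ and take $M\ge D_0+|\nu|+G$. The unique string of length $L$ has $ML\le d\le ML+D_0$ in $\Phi(P)$. After $t$ B-steps and any S-steps, as long as it is present, $ML-t\le d\le ML+D_0+|\nu|-t$. It is deleted when it is singular, so at that moment $ML\le t\le ML+D_0+|\nu|$. For $L<L'$ we have $ML'-(ML+D_0+|\nu|)\ge G$, so at least $G$ B-steps separate any two S-steps.
\end{proof}

\subsection{A criterion for active insertion}

For equal parts we shall scale and perturb $P'$, and we must know that the solid rows of the new path are still actively inserted. We do not yet know how $\Phi$ behaves under scaling. So we characterize active insertion by inequalities that involve only the lengths of the rows and the map $\Phi_{n-1}$, which the induction hypothesis controls.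

Let $P$ be a path consisting of solid rows $y_1,\dots,y_h$, in this order, of lengths $L_i$, and blank rows in arbitrary positions. Let $q_\ell(j)=Q_\ell\big(\nu^{(1)}(\bar y_1\otimes\cdots\otimes\bar y_j)\big)$, which is $0$ if $n=2$. For $i<j$ put
\[
G_{i,j}(P)=\sum_{[1^w]\text{ between }y_i\text{ and }y_j}\min(L_i,w)\;-\sum_{i<a\le j}\min(L_i,L_a)\;+\;q_{L_i}(j)-q_{L_i}(i).
\]

\begin{lemma}\label{lem:G}
All solid rows of $P$ are actively inserted if and only if $G_{i,j}(P)\ge0$ for all $i<j$.
\end{lemma}

\begin{proof}
Suppose $y_1,\dots,y_{j}$ are actively inserted and $i<j$. The color-$1$ string built by $y_i$, call it string $i$, has length $L_i$, and its rigging is the value of $P^{(1)}_{L_i}$ right after $y_i$. So its corigging at a later time is the change of $P^{(1)}_{L_i}=Q_{L_i}(\mu)-2Q_{L_i}(\nu^{(1)})+Q_{L_i}(\nu^{(2)})$ since then. A blank row $[1^w]$ contributes $\min(L_i,w)$ through $\mu$. A solid row $y_a$ contributes $\min(L_i,L_a)$ through $\mu$ and $-2\min(L_i,L_a)$ through $\nu^{(1)}$. By Lemma~\ref{lem:nest}(b), $Q_{L_i}(\nu^{(2)})=q_{L_i}(a)$ after $y_a$. Hence $G_{i,j}(P)$ is the corigging of string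 $i$ right after $y_j$, and it is $\ge0$ by Lemma~\ref{lem:basic}(b). This proves ``only if''.

Conversely, let all $G_{i,j}(P)\ge0$, and assume inductively that $y_1,\dots,y_{j-1}$ are actively inserted. By the same computation, the corigging of string $i<j$ just before $y_j$ is
\[
d_i=\sum_{[1^w]\text{ between }y_i\text{ and }y_j}\min(L_i,w)-\sum_{i<a<j}\min(L_i,L_a)+q_{L_i}(j-1)-q_{L_i}(i).
\]
Let $\bar\ell_t^{(1)}$ be the lengths selected when $\bar y_j$ is processed after $\bar y_1\otimes\cdots\otimes\bar y_{j-1}$ (all $\infty$ if $n=2$), and let $k_i=\#\{t\le\min(L_i,L_j):L_i\le\bar\ell_t^{(1)}\}$. We have $q_{L_i}(j)-q_{L_i}(j-1)=\#\{t\le L_j:\bar\ell_t^{(1)}<L_i\}$, and by Lemma~\ref{lem:basic}(a) no $t>L_i$ is counted here. So $k_i=\min(L_i,L_j)-q_{L_i}(j)+q_{L_i}(j-1)$, that is, $d_i-k_i=G_{i,j}(P)\ge0$.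

Suppose $y_j$ is not actively inserted, and let $t_0$ be the first letter with $\ell_{t_0}^{(1)}\ne t_0-1$. Then $t_0\le\ell_{t_0}^{(1)}<\infty$ by Lemma~\ref{lem:basic}(a), so the selected string is not the active one but some string $i<j$, singular at that moment, with $t_0\le L_i\le\ell_{t_0}^{(2)}$. By Lemma~\ref{lem:nest}, $\ell_t^{(2)}=\bar\ell_t^{(1)}$ for $t\le t_0$. So $t_0$ is counted in $k_i$, and by \eqref{eq:activeletter} the letters before $t_0$ have lowered the corigging of string $i$ by $\#\{t<t_0:L_i\le\bar\ell_t^{(1)}\}\le k_i-1<d_i$. So string $i$ is not singular, a contradiction.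
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:induction}

By Proposition~\ref{prop:reduction} it suffices to prove $(\mathrm T_n)$ for all $n\ge1$. The case $s=0$, and with it $(\mathrm T_1)$, is Lemma~\ref{lem:E}(d). Let $n\ge2$, assume $(\mathrm T_{n-1})$, and fix $p$, $1\le s\le n-1$ and an integer $\ell\ge1$. For $P'$ as in Proposition~\ref{prop:normal}, $(\mathrm T_{n-1})$ turns \eqref{eq:normal} into
\[
E^{(s)}_{n,\ell}(p)=E^{(s)}_{n,\ell}(P'),\qquad Q_\ell(\nu^{(s)}(p))=E^{(s-1)}_{n-1,\ell}(\bar y_1\otimes\cdots\otimes\bar y_h).
\]
So we must show, for one such $P'$, that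
\begin{equation}\label{eq:goal}
E^{(s)}_{n,\ell}(P')=E^{(s-1)}_{n-1,\ell}(\bar y_1\otimes\cdots\otimes\bar y_h).
\end{equation}

\subsection*{Case 1: the parts of $\nu^{(1)}(p)$ are distinct}
The lengths $|y_i|$ are the parts of $\nu^{(1)}(p)$. Choose $P'$ with more than $|\nu^{(1)}(p)|=\sum_i|y_i|$ boxes in each gap. Then \eqref{eq:goal} is Proposition~\ref{prop:gap}. So the identity in $(\mathrm T_n)$ holds for all such paths and all integers $\ell\ge1$.

\subsection*{Case 2: general $p$}
Take any $P'$ from Proposition~\ref{prop:normal}, with $h\ge1$ solid rows of lengths $L_i$ and $g_i$ boxes between $y_i$ and $y_{i+1}$. By Lemma~\ref{lem:G}, all $G_{i,j}(P')\ge0$. Let $C=3h^2$ and $N\ge C$. Let $Y_i$ be the solid row with multiplicities $Y_i(c)=Ny_i(c)+i\,\chi(c=2)$, of length $NL_i+i$. Let $P^{(N)}$ be the path with solid rows $Y_1,\dots,Y_h$ and, between $Y_i$ and $Y_{i+1}$, the blank rows $[1^N]^{\otimes g_i}\otimes[1^C]$. The extra letters $2$ make the lengths distinct, and the rows $[1^C]$ absorb the bounded errors that they cause in the inequalities $G_{i,j}\ge0$.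

\emph{The rows $Y_i$ are actively inserted.} Fix $i<j$ and compare the terms of $G_{i,j}(P^{(N)})$ with $N$ times those of $G_{i,j}(P')$. A row $[1^N]$ contributes $\min(NL_i+i,N)=N$, and a box of $P'$ contributes $1$. Each row $[1^C]$ contributes $C$, and there is at least one between $Y_i$ and $Y_j$. Next, $\min(NL_i+i,NL_a+a)\le N\min(L_i,L_a)+h$, so the second sum exceeds $N$ times its counterpart by at most $h^2$. Finally let $q^{(N)}$ be the function $q$ for $P^{(N)}$. If $n=2$, both $q$ and $q^{(N)}$ vanish. If $n\ge3$, then $(\mathrm T_{n-1})$ with $s=1$ and homogeneity give, for $a\le h$,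
\[
q^{(N)}_{NL_i+i}(a)=E^{(1)}_{n-1,NL_i+i}(\bar Y_1\otimes\cdots\otimes\bar Y_a),\qquad N q_{L_i}(a)=E^{(1)}_{n-1,NL_i}(N\bar y_1\otimes\cdots\otimes N\bar y_a),
\]
and by Lemma~\ref{lem:E}(a) the first number exceeds the second by an amount between $0$ and $ai+(1+\cdots+a)\le2h^2$. Altogether
\[
G_{i,j}(P^{(N)})\ge N\,G_{i,j}(P')+C-h^2-2h^2\ge0,
\]
and Lemma~\ref{lem:G} applies.

\emph{Applying Case 1.} By Lemma~\ref{lem:nest}(b), $\nu^{(s)}(P^{(N)})=\nu^{(s-1)}(\bar Y_1\otimes\cdots\otimes\bar Y_h)$, and the parts of $\nu^{(1)}(P^{(N)})$ are the numbers $NL_i+i$. They are distinct modulo $N$, since $N>h$. By Case 1 for $P^{(N)}$ and then $(\mathrm T_{n-1})$,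
\begin{equation}\label{eq:scaled}
E^{(s)}_{n,N\ell}(P^{(N)})=Q_{N\ell}\big(\nu^{(s)}(P^{(N)})\big)=E^{(s-1)}_{n-1,N\ell}(\bar Y_1\otimes\cdots\otimes\bar Y_h).
\end{equation}

\emph{Removing the perturbation.} Let $P^0$ be the sequence of weights consisting of $y_1,\dots,y_h$ with $g_i$ boxes and one zero weight between $y_i$ and $y_{i+1}$. The factors of $P^{(N)}$ dominate $N$ times the factors of $P^0$, with total excess at most $h^2+hC$. By Lemma~\ref{lem:E}(a), the left side of \eqref{eq:scaled} exceeds $N E^{(s)}_{n,\ell}(P^0)$ by an amount in $[0,h^2+hC]$, and the right side exceeds $NE^{(s-1)}_{n-1,\ell}(\bar y_1\otimes\cdots\otimes\bar y_h)$ by an amount in $[0,h^2]$. Hence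
\[
\big|E^{(s)}_{n,\ell}(P^0)-E^{(s-1)}_{n-1,\ell}(\bar y_1\otimes\cdots\otimes\bar y_h)\big|\le\frac{h^2+hC}{N}
\]
for all $N\ge C$, and the left side is $0$. By Lemma~\ref{lem:E}(b) for the zero weights and Lemma~\ref{lem:E}(c) for the blank rows of $P'$ before $y_1$ and after $y_h$, we have $E^{(s)}_{n,\ell}(P^0)=E^{(s)}_{n,\ell}(P')$. This proves \eqref{eq:goal}, hence $(\mathrm T_n)$ and Theorem~\ref{thm:main}. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

(1) By \eqref{eq:A} the left side is $\min_r\big(r\ell+\sum_{i>r}\nu_i^{(s)}\big)$, and \eqref{eq:legendre} applies.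

(2) If $\lambda(s,r)=\emptyset$, then \eqref{eq:A} shows that $\nu^{(s)}$ has at most $r$ parts. By Lemma~\ref{lem:columns} for $\beta=1$, $\lambda(s,r)=\emptyset$ if and only if $r+s\lfloor r/(n-s)\rfloor\ge m$. Writing $r=q(n-s)+\rho$ with $0\le\rho<n-s$, this says $qn+\rho\ge m$, and $qn+\rho$ is strictly increasing in $r$. Let $m=q_0n+\rho_0$ with $0\le\rho_0<n$. If $\rho_0<n-s$, the smallest solution is $(q,\rho)=(q_0,\rho_0)$; otherwise it is $(q_0+1,0)$. In both cases $r=(n-s)q_0+\min(\rho_0,n-s)$, the stated bound. For $p=(12\cdots n)^{\otimes m}$ all variables equal $1$, so $\mathrm{trop}\,s^{(0)}_{\mathcal D_s(\lambda)}(x)=|\lambda|$ and $\nu^{(s)}_r=|\lambda(s,r-1)|-|\lambda(s,r)|$ by \eqref{eq:conj}. This is the size of the $r$-th ribbon, and it is positive as long as $\lambda(s,r-1)\ne\emptyset$, so the bound is attained.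

(3) A minimum of linear forms is positively homogeneous, so the first claim follows from \eqref{eq:conj}. For the second, $Q_\ell(\nu^{(s)})=E^{(s)}_{n,\ell}(p)$ by $(\mathrm T_n)$. By Lemma~\ref{lem:E}(a), raising one multiplicity by $1$ raises this integer by an amount in $[0,1]$. \qed

\begin{thebibliography}{9}

\bibitem{KSS}
Kirillov, Schilling and Shimozono,
\emph{A bijection between Littlewood--Richardson tableaux and rigged configurations},
Selecta Math. 8 (2002) 67--135.

\bibitem{LPS}
Thomas Lam, Pavlo Pylyavskyy and Reiho Sakamoto,
\emph{Rigged Configurations and Cylindric Loop Schur Functions},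
arXiv:1410.4455 (2014).

\bibitem{LLT}
Lascoux, Leclerc and Thibon,
\emph{The plactic monoid}.

\bibitem{Sak}
Sakamoto,
J. Algebraic Combin. 27 (2008) 55--98.

\end{thebibliography}
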